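# Switching a central sign on an anticommuting set: bounded homomorphisms of Fourier algebras beyond mixed piecewise affine maps

## Homomorphisms from $\mathrm A(G)$ to $\mathrm B(H)$ and the maps that should induce them

Let $G$ and $H$ be locally compact groups. The Fourier algebra $\mathrm A(G)$ is an algebra of functions on $G$, the Fourier–Stieltjes algebra $\mathrm B(H)$ an algebra of functions on $H$. What do the bounded homomorphisms $\Phi:\mathrm A(G)\to\mathrm B(H)$ look like? The answer one would first guess is this: $\Phi$ is composition with a map $\alpha$ from part of $H$ to $G$, and after cutting that part into finitely many reasonable pieces, $\alpha$ is on each piece a translated group homomorphism or a translated anti-homomorphism. We make the guess precise, then test it.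

**Definition (the two algebras).** Inner products are linear in the first variable. $\mathrm B(H)$ is the set of functions $u(s)=\langle\pi(s)\xi,\eta\rangle$ with $\pi$ a continuous unitary representation of $H$. Its norm is the smallest possible value of $\|\xi\|\|\eta\|$; this minimum is attained. $\mathrm A(G)$ is the set of coefficients $\langle\lambda(s)\xi,\eta\rangle$ of the left regular representation $\lambda$ on $L^2(G)$.

We use the following textbook facts.

1. $\mathrm B(H)$ is a Banach algebra under pointwise operations, $\|u\|_\infty\le\|u\|$, and $\mathrm A(G)$ is a closed ideal of $\mathrm B(G)$ with the inherited norm. If $u=\langle\pi(\cdot)\xi,\eta\rangle$ then $\|u\|\le\|\xi\|\|\eta\|$. If $\theta:H'\to H$ is a continuous homomorphism, then $u\circ\theta=\langle\pi\circ\theta(\cdot)\xi,\eta\rangle$, so $\|u\circ\theta\|\le\|u\|$.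
2. $\mathrm A(G)^*=\mathrm{VN}(G)$, the von Neumann algebra generated by $\lambda(G)$, through $\langle\lambda(s),u\rangle=u(s)$.
3. The nonzero multiplicative functionals on $\mathrm A(G)$ are the evaluations at points of $G$. The algebra $\mathrm A(G)$ separates points and vanishes nowhere.
4. $\mathrm B(H)$ is the dual of $C^*(H)$, and $\mathrm B(H)^*=C^*(H)^{**}$ is a von Neumann algebra. The operator space structures of $\mathrm A(G)$ and $\mathrm B(H)$ are those of preduals of von Neumann algebras. A map $\Phi:\mathrm A(G)\to\mathrm B(H)$ is completely bounded if and only if $\Phi^*:\mathrm B(H)^*\to\mathrm{VN}(G)$ is, that is, if and only if $\sup_m\|(\Phi^*)_m\|<\infty$, where $\varphi_m$ means $\varphi$ applied entrywise to $m\times m$ matrices.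

To see what "completely" adds, take the transposition $T$ on $M_n$. It is isometric. But $T_n$ maps the flip $\sum_{i,j}e_{ij}\otimes e_{ji}$, a unitary of norm $1$, to $\sum_{i,j}e_{ij}\otimes e_{ij}$, which is $n$ times a projection and has norm $n$. So $\|T\|=1$ while $\|T_n\|\ge n$.

**Definition (open coset ring).** $\Omega(H)$ is the ring of subsets of $H$ generated by the open cosets of $H$, that is, the left cosets of open subgroups. In a discrete group every point is a coset of the trivial subgroup. So $\Omega(\mathbb Z)$ contains, for instance, the set of even numbers with $0$ removed and $5$ added.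

**Definition (affine and anti-affine maps).** Let $C\subset H$ be a coset. A map $\alpha:C\to G$ is affine if $\alpha(rs^{-1}t)=\alpha(r)\alpha(s)^{-1}\alpha(t)$ for all $r,s,t\in C$, and anti-affine if $\alpha(rs^{-1}t)=\alpha(t)\alpha(s)^{-1}\alpha(r)$ for all $r,s,t\in C$.

The definition makes sense: if $C=xL$ and $r=xa$, $s=xb$, $t=xc$, then $rs^{-1}t=xab^{-1}c\in C$. If $\theta:L\to G$ is a homomorphism and $y\in G$, then $\alpha(xl)=y\theta(l)$ is affine, since $y\theta(a)\,(y\theta(b))^{-1}\,y\theta(c)=y\theta(ab^{-1}c)$. Inversion $s\mapsto s^{-1}$ is anti-affine, since $(rs^{-1}t)^{-1}=t^{-1}sr^{-1}$.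

**Definition (mixed piecewise affine).** A map $\alpha:Y\subset H\to G$ is mixed piecewise affine if $Y$ partitions into finitely many pairwise disjoint $Y_1,\dots,Y_n\in\Omega(H)$ such that for each $j$ there are an open coset $C_j\supseteq Y_j$ and an affine or anti-affine map $\alpha_j:C_j\to G$ with $\alpha|_{Y_j}=\alpha_j|_{Y_j}$. If all $\alpha_j$ can be taken affine, $\alpha$ is piecewise affine.

For example, the map $\mathbb Z\to\mathbb Z$ that fixes the even numbers and sends the odd numbers to $0$ is piecewise affine with two pieces.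

For $\alpha:Y\subset H\to G$ put $\Phi_\alpha u(s)=u(\alpha(s))$ for $s\in Y$ and $\Phi_\alpha u(s)=0$ for $s\in H\setminus Y$. When $\alpha$ is continuous and mixed piecewise affine, $\Phi_\alpha:\mathrm A(G)\to\mathrm B(H)$ is a bounded homomorphism. Two theorems and a conjecture frame the talk.

**Known result (Ilie–Spronk).** If $\alpha:Y\subset H\to G$ is continuous piecewise affine, then $\Phi_\alpha:\mathrm A(G)\to\mathrm B(H)$ is a completely bounded homomorphism. If $G$ is amenable, then every completely bounded homomorphism $\Phi:\mathrm A(G)\to\mathrm B(H)$ is $\Phi_\alpha$ for some continuous piecewise affine $\alpha:Y\subset H\to G$.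

**Conjecture.** If $G$ is amenable and $\Phi:\mathrm A(G)\to\mathrm B(H)$ is any bounded homomorphism, then $\Phi=\Phi_\alpha$ for some continuous mixed piecewise affine $\alpha:Y\subset H\to G$.

The problem is taken from Nico Spronk, "Amenability properties of Fourier algebras and Fourier–Stieltjes algebras: a survey", arXiv:1007.4804 (2010).

The map $\alpha$ is determined by $\Phi_\alpha$. Suppose $\Phi_\alpha=\Phi_\beta$. If $s$ is in the domain of $\alpha$, some $u$ has $u(\alpha(s))\ne0$, so $\Phi_\beta u(s)\neq0$ and $s$ is in the domain of $\beta$; by symmetry the domains agree. On the common domain $u(\alpha(s))=u(\beta(s))$ for all $u$, so $\alpha(s)=\beta(s)$. Hence **to refute the conjecture it suffices to find one $\alpha$ that is not mixed piecewise affine with $\Phi_\alpha$ bounded.**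

## Finite groups, inversion, and moving points of a discrete group

*Finite $H$.* For $s\in H$ the functional $u\mapsto\Phi u(s)$ on $\mathrm A(G)$ is multiplicative, so by fact 3 it is zero or evaluation at a point $\alpha(s)\in G$. Hence every homomorphism is $\Phi_\alpha$ for some map $\alpha:Y\to G$, with no condition yet on $\alpha$. If $H$ is finite, cut $Y$ into points; a constant map on a one-point coset is affine. So the guess holds, for a trivial reason.

*Inversion.* Let $u=\langle\pi(\cdot)\xi,\eta\rangle$. Then $u(s^{-1})=\langle\xi,\pi(s)\eta\rangle=\overline{\langle\pi(s)\eta,\xi\rangle}$, a coefficient of the conjugate representation of $\pi$ with the same vector norms. So $u\mapsto u(s^{-1})$ is an isometric homomorphism into $\mathrm B(G)$. Its adjoint sends $\lambda(s)$ to $\lambda(s^{-1})$ and reverses products, as transposition does. This is why the guess must allow anti-affine pieces.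

*Finitely many moved points.* Let $E$ be discrete. For $f\in\ell^2(E)$ we have $f(s)=\langle\delta_s,\bar f\rangle=\langle\lambda(s)\delta_e,\bar f\rangle$, so
$$f\in\mathrm A(E),\qquad \|f\|_{\mathrm A(E)}\le\|f\|_2 .\tag{1}$$
If $\alpha:E\to E$ moves exactly $N$ points, then $u\circ\alpha-u$ lives on those points and is bounded there by $2\|u\|_\infty\le 2\|u\|$. By (1), $\|u\circ\alpha\|\le(1+2\sqrt N)\|u\|$. So $\Phi_\alpha$ is bounded. It is also piecewise affine: take the moved points as singletons and the identity on the rest. No contradiction with the guess, and the bound grows with $N$.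

*Infinitely many moved points, commuting case.* Is this growth real? Let $G_0=\mathbb F_2\times\bigoplus_{i\ge1}\mathbb F_2$, $z=(1,0)$, $g_i=(0,e_i)$. Let $\alpha$ send $s$ to $zs$ on $S=\{g_i,zg_i:i\ge1\}$ and fix every other point. Let $G_n=\mathbb F_2\times\mathbb F_2^n\subset G_0$, a group of order $2^{n+1}$, and let $\chi$ be the character of $G_0$ with $\chi(z)=-1$, $\chi(g_i)=1$. With $\xi=2^{-(n+1)/2}\,\bar\chi 1_{G_n}$, a unit vector of $\ell^2(G_0)$,
$$\langle\lambda(s)\xi,\xi\rangle=2^{-(n+1)}\sum_{t\in G_n\cap sG_n}\bar\chi(s^{-1}t)\chi(t)=\chi(s)1_{G_n}(s),$$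
so $u=\chi1_{G_n}$ has norm at most $1$ in $\mathrm A(G_0)$. On $G_n$ we have $u\circ\alpha=\chi-2\cdot1_{S}\chi$. Multiplying by the character $\bar\chi$ is isometric, so $\|1_S\chi\|_{\mathrm B(G_n)}=\|1_S\|_{\mathrm B(G_n)}$. On the finite abelian group $G_n$ this norm is the $\ell^1$ norm of the Fourier coefficients. At the character sending $z$ to $(-1)^a$ and $g_i$ to $\varepsilon_i=\pm1$, the coefficient of $1_S$ is $2^{-(n+1)}(1+(-1)^a)\sum_{i\le n}\varepsilon_i$. Hence
$$\|1_S\|_{\mathrm B(G_n)}=2^{-n}\sum_{\varepsilon\in\{\pm1\}^n}\Big|\sum_{i\le n}\varepsilon_i\Big|=\mathbb E|X|,\qquad X=\sum_{i\le n}\varepsilon_i .$$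
Here $\mathbb E X^2=n$ and $\mathbb EX^4=3n^2-2n\le3n^2$, and Hölder gives $\mathbb EX^2\le(\mathbb E|X|)^{2/3}(\mathbb EX^4)^{1/3}$, so $\mathbb E|X|\ge n^{3/2}/(\sqrt3\,n)=\sqrt{n/3}$. Restriction to $G_n$ is contractive, so $\|u\circ\alpha\|\ge2\sqrt{n/3}-1$ for every $n$. In this abelian group the infinite switch is unbounded, and the guess survives again.

## Virtually abelian groups: bounded homomorphisms are completely bounded

A sensible plan for proving the conjecture is to show that a bounded homomorphism is automatically completely bounded, perhaps after separating off anti-affine pieces, and to quote Ilie–Spronk. Here is how far this goes.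

**Theorem 3(b).** If a locally compact group $G$ is virtually abelian, every bounded homomorphism $\mathrm A(G)\to\mathrm B(H)$, $H$ any locally compact group, is $\Phi_\alpha$ with $\alpha$ continuous piecewise affine.

**Step 1: embed $\mathrm{VN}(G)$ in $n\times n$ matrices over a commutative algebra.** The closure $A$ of an abelian subgroup of finite index is a closed abelian subgroup of finite index $n$. It is open, since its complement is a finite union of closed cosets. Also $G$ is amenable, being a finite-index extension of an abelian group. Let $x_1A,\dots,x_nA$ be the left cosets. Left Haar measure of $G$ restricts to Haar measure on $A$, and left translation by $x_k$ preserves it, so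
$$L^2(G)=\bigoplus_{k=1}^nL^2(x_kA)\cong L^2(A)\otimes\mathbb C^n .$$
Right translation by $a\in A$ maps each $x_kA$ to itself. The right regular representation is $\rho(a)f(s)=\Delta_G(a)^{1/2}f(sa)$, and $\Delta_G|_A=\Delta_A=1$ because $A$ is open and abelian. So $\rho(a)=\rho_A(a)\otimes1_n$ for $a\in A$. Now $\mathrm{VN}(G)$ commutes with $\rho(G)$, hence with all $\rho_A(a)\otimes1_n$. An operator on $L^2(A)\otimes\mathbb C^n$ is an $n\times n$ matrix of operators on $L^2(A)$, and it commutes with $\rho_A(a)\otimes1_n$ exactly when every entry commutes with $\rho_A(a)$. The commutant of $\rho_A(A)$ is $\mathrm{VN}(A)$, by the commutation theorem for the regular representations. Since $A$ is abelian, $\mathcal C=\mathrm{VN}(A)$ is commutative. Thus $\mathrm{VN}(G)\subset M_n(\mathcal C)$.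

**Step 2: a bounded map into $M_n$ is completely bounded.** This is R. R. Smith's lemma (Effros–Ruan, *Operator Spaces*, Prop. 2.2.2): for an operator space $X$ and a bounded $\varphi:X\to M_n$, $\|\varphi\|_{cb}=\|\varphi_n\|\le n\|\varphi\|$. We recall why. Let $m\ge n$, $x\in M_m(X)$, and let $\xi,\eta\in\mathbb C^m\otimes\mathbb C^n$ be unit vectors. The vector $\xi$ is a sum of $n$ elementary tensors, so it lies in $F\otimes\mathbb C^n$ for some $n$-dimensional $F\subset\mathbb C^m$. Thus $\xi=(a\otimes1)\xi'$ with $a:\mathbb C^n\to\mathbb C^m$ isometric and $\xi'\in\mathbb C^n\otimes\mathbb C^n$ a unit vector; likewise $\eta=(b\otimes1)\eta'$. Then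
$$|\langle\varphi_m(x)\xi,\eta\rangle|=|\langle\varphi_n(b^*xa)\xi',\eta'\rangle|\le\|\varphi_n\|\,\|x\| .$$
So $\|\varphi_m\|\le\|\varphi_n\|$ for $m\ge n$; for $m<n$ this holds because $M_m(X)$ is a corner of $M_n(X)$. Finally, for $y=[y_{ij}]\in M_n(X)$,
$$\|[\varphi(y_{ij})]\|\le\Big(\sum_{i,j}\|\varphi(y_{ij})\|^2\Big)^{1/2}\le n\|\varphi\|\max_{i,j}\|y_{ij}\|\le n\|\varphi\|\|y\| .$$

**Step 3: conclude.** Let $\varphi=\Phi^*:\mathrm B(H)^*\to\mathrm{VN}(G)\subset M_n(\mathcal C)$. For a character $\chi$ of $\mathcal C$, applying $\chi$ entrywise is a $*$-homomorphism $M_n(\mathcal C)\to M_n$, so the resulting map $\varphi_\chi:\mathrm B(H)^*\to M_n$ has $\|\varphi_\chi\|\le\|\varphi\|$ and, by Step 2, $\|\varphi_\chi\|_{cb}\le n\|\varphi\|$. The norm of an element of $M_m(M_n(\mathcal C))=M_{mn}(\mathcal C)$ is the supremum over $\chi$ of the norms of its images in $M_{mn}$. Hence $\|\varphi\|_{cb}\le n\|\varphi\|$. So $\Phi^*$, and therefore $\Phi$, is completely bounded, and Ilie–Spronk applies since $G$ is amenable. $\square$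

The plan stops at the constant $n$. It comes from the index of $A$, and the transposition of $M_n$ shows that the factor $n$ in Step 2 cannot be dropped. When no abelian subgroup has finite index, the argument gives nothing. So a counterexample must be sought among non-virtually-abelian groups, and the commuting test tells us what to change there: the switch was too expensive because the $g_i$ commuted.

## Anticommuting unitaries make an infinite switch affordable

Look again at $s\mapsto zs$ on an infinite set. If $z$ is central of order $2$, the change $u(zs)-u(s)$ involves only the odd part $u_-(s)=\frac12(u(s)-u(zs))$. By (1), it would be enough that $(u_-(g_i))_i$ is in $\ell^2$ with norm at most a constant times $\|u\|$. By duality this asks for a bound $\|\sum b_i\pi(g_i)\|\le c\,\|b\|_2$ on the space where $\pi(z)=-1$. For commuting $g_i$ the sum can have norm $\sum|b_i|$, as characters show. If the $\pi(g_i)$ anticommute, the cross terms cancel.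

**Setting (∗).** $E$ is a discrete group, $z\in E$ is central, $z^2=e\ne z$, and $(g_i)_{i\in\mathbb N}\subset E$ satisfies $g_ig_j=z\,g_jg_i$ for all $i\ne j$. For $J\subset\mathbb N$ put $S_J=\{g_i,zg_i:i\in J\}$ and
$$\alpha_J:E\to E,\qquad\alpha_J(s)=zs\ \ (s\in S_J),\qquad\alpha_J(s)=s\ \ (s\notin S_J).$$

Here $\mathbb N=\{1,2,\dots\}$. With only two $g$'s, a model is $g_1=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, $g_2=\begin{pmatrix}1&0\\0&-1\end{pmatrix}$, $z=-1$: indeed $g_1g_2=\begin{pmatrix}0&-1\\1&0\end{pmatrix}=-g_2g_1$. An infinite family lives in the following group.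

**The group $G$.** Let $V=\bigoplus_{\mathbb N}\mathbb F_2$ with basis $(e_i)$, let $b(v,w)=\sum_{i>j}v_iw_j$, and let $G=V\times\mathbb F_2$ with product $(v,a)(w,a')=(v+w,\,a+a'+b(v,w))$. Put $z=(0,1)$, $g_i=(e_i,0)$.

Associativity holds because $b$ is bilinear: both bracketings of $(v,a)(w,a')(x,a'')$ have second entry $a+a'+a''+b(v,w)+b(v,x)+b(w,x)$. The identity is $(0,0)$ and $(v,a)^{-1}=(v,a+b(v,v))$. The element $z$ is central of order $2$. Since $b(e_i,e_i)=0$, we have $g_i^2=e$. Since $b(e_i,e_j)$ is $1$ for $i>j$ and $0$ for $i<j$, the products $g_ig_j$ and $g_jg_i$ differ by $z$ when $i\ne j$. So (∗) holds.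

The elements $g_i,zg_i$ $(i\in\mathbb N)$ in (∗) are pairwise distinct: $g_i$ commutes with $g_i$ and $zg_i$, but for $j\ne i$ not with $g_j$ or $zg_j$; and $zg_i\ne g_i$.

**Theorem 1.** In setting (∗), for every $J\subset\mathbb N$:

1. $u\mapsto u\circ\alpha_J$ maps $\mathrm B(E)$ to $\mathrm B(E)$ and $\mathrm A(E)$ to $\mathrm A(E)$, with norm $\le1+2\sqrt2$. Moreover $\alpha_J\circ\alpha_{J'}=\alpha_{J\triangle J'}$. Hence the $\Phi_{\alpha_J}$ are bounded automorphisms of $\mathrm A(E)$ with $\Phi_{\alpha_J}^2=\mathrm{id}$.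
2. $\alpha_J$ is mixed piecewise affine if and only if $J$ is finite.

**Corollary (the conjecture is false).** The group $G$ above is countable, locally finite and nilpotent of class $2$, hence amenable, and $\Phi_{\alpha_{\mathbb N}}:\mathrm A(G)\to\mathrm A(G)\subset\mathrm B(G)$ is a bounded homomorphism that is not $\Phi_\beta$ for any mixed piecewise affine $\beta$.

We prove part 1 of Theorem 1 now. Let $u(s)=\langle\pi(s)\xi,\eta\rangle$ with $\pi$ a unitary representation of $E$ on $\mathcal K$ and $\|\xi\|\|\eta\|=\|u\|$.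

**Step 1: isolate the odd part.** Since $\pi(z)$ is a unitary with square $1$ that commutes with $\pi(E)$, $p=\frac12(1-\pi(z))$ is a projection commuting with $\pi(E)$, and $\pi(z)=-1$ on $p\mathcal K$. As $\pi(zs)=\pi(s)\pi(z)$,
$$u_-(s)=\tfrac12\big(u(s)-u(zs)\big)=\langle\pi(s)p\xi,\eta\rangle=\langle\pi(s)p\xi,p\eta\rangle .$$

**Step 2: bound sums of anticommuting unitaries.** Let $U_i=\pi(g_i)|_{p\mathcal K}$. Then $U_iU_j=-U_jU_i$ for $i\ne j$. Multiply this by $U_i^*$ on the left and on the right: $U_jU_i^*=-U_i^*U_j$. For a finite sum $a=\sum_ib_iU_i$, expand: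
$$a^*a+aa^*=\sum_{i,j}\bar b_ib_j\,(U_i^*U_j+U_jU_i^*)=2\sum_i|b_i|^2\cdot1,$$
because the terms with $i\ne j$ vanish and those with $i=j$ give $2|b_i|^2$. As $aa^*\ge0$, $\|a\|^2=\|a^*a\|\le2\|b\|_2^2$, that is,
$$\Big\|\sum_ib_iU_i\Big\|\le\sqrt2\,\|b\|_2 .\tag{2}$$

**Step 3: the odd part is square summable on the $g_i$.** By (2), $|\sum_ib_iu_-(g_i)|=|\langle a\,p\xi,p\eta\rangle|\le\sqrt2\,\|b\|_2\|u\|$ for all finitely supported $b$. Hence
$$\Big(\sum_i|u_-(g_i)|^2\Big)^{1/2}\le\sqrt2\,\|u\| .\tag{3}$$

**Step 4: the odd part cut down to $S_J$ is in $\mathrm A(E)$.** Let $w=1_{S_J}u_-$. Since $u_-(zs)=-u_-(s)$ and $zS_J=S_J$, $w$ is odd: $w(zs)=-w(s)$. The elements of $S_J$ are distinct, so by (3)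
$$\|w\|_2=\Big(2\sum_{i\in J}|u_-(g_i)|^2\Big)^{1/2}\le2\|u\| .$$
We use (1) with a small gain from oddness. Put $p_-=\frac12(1-\lambda(z))$, a projection commuting with $\lambda(E)$. As $(\lambda(z)f)(s)=f(zs)$ and $\bar w$ is odd, $p_-\bar w=\bar w$. Hence $w(s)=\langle\lambda(s)\delta_e,p_-\bar w\rangle=\langle\lambda(s)p_-\delta_e,\bar w\rangle$, and $\|p_-\delta_e\|=\|\frac12(\delta_e-\delta_z)\|=1/\sqrt2$. So $w\in\mathrm A(E)$ and
$$\|1_{S_J}u_-\|_{\mathrm A(E)}\le\tfrac1{\sqrt2}\,\|1_{S_J}u_-\|_2\le\sqrt2\,\|u\| .\tag{4}$$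

**Step 5: assemble.** The function $u\circ\alpha_J-u$ vanishes off $S_J$ and equals $u(zs)-u(s)=-2u_-(s)$ on $S_J$. So
$$u\circ\alpha_J=u-2\cdot1_{S_J}u_-,\qquad\|u\circ\alpha_J\|\le(1+2\sqrt2)\|u\| ,\tag{5}$$
and $u\circ\alpha_J\in\mathrm A(E)$ if $u\in\mathrm A(E)$. Every $\alpha_J$ preserves each pair $S_{\{i\}}$, swapping its two points if $i\in J$ and fixing them otherwise, and fixes all points off $S_{\mathbb N}$. This gives $\alpha_J\circ\alpha_{J'}=\alpha_{J\triangle J'}$, so $\alpha_J\circ\alpha_J=\mathrm{id}$. Composition with a map is multiplicative, so $\Phi_{\alpha_J}$ is an automorphism of $\mathrm A(E)$ equal to its own inverse. $\square$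

## Why three-term products are not enough and five-term products are

Now part 2 of Theorem 1. If $J$ is finite, $\alpha_J$ moves finitely many points and is piecewise affine: use the singletons of $S_J$ with constant maps, and $E\setminus S_J$ with the identity of $E$. Let $J$ be infinite.

The natural attack tests the defining identity on three points. Let $q=g_ig_j^{-1}g_k$ with $i,j,k$ distinct. From $g_ig_j=zg_jg_i$ and $z=z^{-1}$ one gets that $g_i^{\pm1}$ and $g_j^{\pm1}$ commute up to a factor $z$. So $q$ commutes with each of $g_i,g_j,g_k$: it picks up $z^2=e$. But $g_l$ and $zg_l$ fail to commute with at least two of these, so $q\notin S_{\mathbb N}$ and $\alpha_{\mathbb N}(q)=q$. If an affine map agreed with $\alpha_{\mathbb N}$ at $g_i,g_j,g_k,q$, it would send $q$ to $zg_i(zg_j)^{-1}zg_k=zq\neq q$. Affine pieces are excluded this way.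

For an anti-affine map the value is $zg_k(zg_j)^{-1}zg_i=z\,g_kg_j^{-1}g_i$, and reversing three factors costs $z^3=z$, so the value is $q$: no contradiction. Nothing was wasted here. In the group $G$ of the last section, where $g_i^2=e$, consider $\kappa(s)=zs^{-1}$. It is anti-affine, since $\kappa(t)\kappa(s)^{-1}\kappa(r)=zt^{-1}\cdot zs\cdot zr^{-1}=zt^{-1}sr^{-1}=\kappa(rs^{-1}t)$. And $\kappa(g_i)=zg_i$, $\kappa(zg_i)=g_i$, $\kappa(g_ig_jg_k)=z\,g_kg_jg_i=g_ig_jg_k$. So $\kappa$ agrees with $\alpha_{\mathbb N}$ on all of $S_{\mathbb N}$ and on all triple products of distinct $g$'s.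

How long must the product be? With $m$ alternating factors, $m$ odd, reversal costs $z^{m(m-1)/2}$, and the $m$ switched signs give $z^m=z$. To contradict both kinds of map we need $m(m-1)/2$ even, that is $m\equiv1\bmod4$. The first useful value is $m=5$.

**Lemma B.** For distinct $i_1,\dots,i_5$, the element $q=g_{i_1}g_{i_2}^{-1}g_{i_3}g_{i_4}^{-1}g_{i_5}$ is not in $S_{\mathbb N}$, and $g_{i_5}g_{i_4}^{-1}g_{i_3}g_{i_2}^{-1}g_{i_1}=q$.

*Proof.* Moving $g_{i_k}$ past $q$, it commutes with its own factor and picks up $z$ from each of the other four, in total $z^4=e$. So $q$ commutes with every $g_{i_k}$. If $q\in\{g_l,zg_l\}$, choose $k$ with $i_k\ne l$; then $q$ commutes with $g_{i_k}$ but $g_l$ and $zg_l$ do not, a contradiction. Reversing the product interchanges each of the $\binom52=10$ pairs of factors once, and the total factor is $z^{10}=e$. $\square$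

We must also know that a single piece $Y_1$ contains such a $q$ along with the $g_i$. A piece is an arbitrary member of the coset ring, so $q\in Y_1$ is not automatic; one has to choose the indices.

**Lemma A.** Let $Y\in\Omega(E)$ contain $g_i$ for all $i$ in an infinite set $I$. Then there are distinct $i_1,\dots,i_5\in I$ with $g_{i_1}g_{i_2}^{-1}g_{i_3}g_{i_4}^{-1}g_{i_5}\in Y$.

*Proof.* **Step 1: write $1_Y$ through cosets.** An intersection of two left cosets is empty or a left coset. So the integer span of the indicators of left cosets is closed under products, and the sets whose indicator lies in it form a ring of sets, because $1_{P\cup Q}=1_P+1_Q-1_P1_Q$ and $1_{P\setminus Q}=1_P-1_P1_Q$. This ring contains $\Omega(E)$. Hence $1_Y=\sum_{l=1}^rn_l1_{x_lL_l}$ with integers $n_l$ and subgroups $L_l$.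

**Step 2: make the $g_i$ uniform for every $L_l$.** For $l=1,\dots,r$ in turn, replace $I$ by an infinite subset so that the $g_i$ $(i\in I)$ either all lie in one left coset $y_lL_l$ (write $l\in A$) or lie in pairwise different left cosets of $L_l$ (write $l\in B$). This is possible: if no left coset of $L_l$ contains infinitely many of them, they meet infinitely many, and we keep one index per coset met. Both properties pass to subsets, so later choices do not spoil earlier ones. For $l\in B$ at most one $g_i$ lies in $x_lL_l$; discard these finitely many indices. Now for every $i\in I$ only $l\in A$ contribute to $1_Y(g_i)$, and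
$$1=1_Y(g_i)=\sum_{l\in A,\ y_lL_l=x_lL_l}n_l .\tag{6}$$

**Step 3: choose the indices.** Fix distinct $i_1,\dots,i_4\in I$ and let $p=g_{i_1}g_{i_2}^{-1}g_{i_3}g_{i_4}^{-1}$. For $l\in B$ at most one $i\in I$ has $pg_i\in x_lL_l$, since two such $i,i'$ would give $g_i^{-1}g_{i'}=(pg_i)^{-1}(pg_{i'})\in L_l$. So we can choose $i_5\in I\setminus\{i_1,\dots,i_4\}$ with $q:=pg_{i_5}\notin x_lL_l$ for all $l\in B$. For $l\in A$, both $g_{i_2}^{-1}g_{i_3}$ and $g_{i_4}^{-1}g_{i_5}$ lie in $L_l$, so $q\in g_{i_1}L_l=y_lL_l$. Hence $1_Y(q)$ equals the sum in (6), which is $1$. So $q\in Y$. $\square$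

**Proof of Theorem 1(2), $J$ infinite.** Suppose $\alpha=\alpha_J$ is mixed piecewise affine, $E=Y_1\sqcup\dots\sqcup Y_n$ with $(C_j,\alpha_j)$ as in the definition. There are finitely many pieces, so one of them, say $Y_1$, contains $g_i$ for all $i$ in an infinite set $I\subset J$. Take $q\in Y_1$ from Lemma A and write $h_k=g_{i_k}$. By Lemma B, $q\notin S_J$, so $\alpha_1(q)=\alpha(q)=q$. On the other hand $\alpha_1(h_k)=zh_k$ for $k=1,\dots,5$. Since $C_1$ is a coset, $h_1h_2^{-1}h_3\in C_1$, and $q=(h_1h_2^{-1}h_3)h_4^{-1}h_5$.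

If $\alpha_1$ is affine, applying the identity twice gives
$$\alpha_1(q)=\alpha_1(h_1h_2^{-1}h_3)(zh_4)^{-1}(zh_5)=(zh_1)(zh_2)^{-1}(zh_3)(zh_4)^{-1}(zh_5)=z^5q=zq .$$
If $\alpha_1$ is anti-affine, it gives
$$\alpha_1(q)=(zh_5)(zh_4)^{-1}\alpha_1(h_1h_2^{-1}h_3)=(zh_5)(zh_4)^{-1}(zh_3)(zh_2)^{-1}(zh_1)=z\,h_5h_4^{-1}h_3h_2^{-1}h_1=zq,$$
the last equality by Lemma B. In both cases $\alpha_1(q)=zq\ne q$, a contradiction. $\square$

**Proof of the Corollary.** We checked that $G$ with $z$ and $(g_i)$ is an instance of (∗). It is countable. Finitely many elements of $G$ lie in $V'\times\mathbb F_2$ with $V'$ the span of finitely many $e_i$, a finite subgroup; so $G$ is locally finite, hence amenable. It is nilpotent of class $2$, since $G/\{e,z\}\cong V$ is abelian, $z$ is central, and $G$ is not abelian. By Theorem 1(1), $\Phi_{\alpha_{\mathbb N}}$ is a bounded homomorphism $\mathrm A(G)\to\mathrm A(G)\subset\mathrm B(G)$. By Theorem 1(2), $\alpha_{\mathbb N}$ is not mixed piecewise affine, and since $\Phi_\beta$ determines $\beta$, $\Phi_{\alpha_{\mathbb N}}\ne\Phi_\beta$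 for every mixed piecewise affine $\beta$. $\square$

By the Ilie–Spronk theorem, $\Phi_{\alpha_{\mathbb N}}$ is not completely bounded.

## The norm of the switch on $G$ is exactly $3$

**Theorem 2.** For the group $G$ of the Corollary and every $J\ne\emptyset$, $\|\Phi_{\alpha_J}\|_{\mathrm A(G)\to\mathrm B(G)}=3$.

So the automorphism of the Corollary, of order two, has norm exactly $3$, instead of the bound $1+2\sqrt2$.

In this section $\mathrm i$ is the imaginary unit. Let $\tau(x)=\langle x\delta_e,\delta_e\rangle$ be the trace of $\mathrm{VN}(G)$, let $p_-=\frac12(1-\lambda(z))$ and $M=p_-\mathrm{VN}(G)$, a von Neumann algebra with unit $p_-$. For $x\in\mathrm{VN}(G)$ put $\tau_-(x)=2\tau(p_-x)$; on $M$ this is a trace with $\tau_-(p_-)=1$. Explicitly,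
$$\tau_-(\lambda(s))=1\ (s=e),\qquad -1\ (s=z),\qquad 0\ \text{otherwise}.\tag{7}$$
Let $\gamma_i=p_-\lambda(g_i)$. As $g_i^2=e$ and $p_-\lambda(z)=-p_-$, the $\gamma_i$ are anticommuting selfadjoint unitaries of $M$. A product of finitely many, at least one, distinct $\gamma_i$ has $\tau_-$ equal to $0$ by (7), because the $V$-component of the corresponding product of $g_i$ is not $0$. For finitely supported $c\in\mathbb C^J$ put $\gamma(c)=\sum c_j\gamma_j$. For real $c,d$,
$$\gamma(c)\gamma(d)+\gamma(d)\gamma(c)=2(c\cdot d)\,p_- ,\qquad\tau_-(\gamma(c)\gamma(d))=c\cdot d,$$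
so for real orthonormal $e,f$, $\gamma(e)$ and $\gamma(f)$ are anticommuting selfadjoint unitaries of $M$.

Where does $\sqrt2$ in (2) come from? For real $c$ we have $\|\gamma(c)\|=\|c\|_2$. But $a=\gamma_1+\mathrm i\gamma_2$ has $a^*a=2p_-+2\mathrm i\gamma_1\gamma_2$, where $\mathrm i\gamma_1\gamma_2$ is selfadjoint with square $p_-$ and trace $0$, hence has eigenvalue $1$; so $\|a\|=2=\sqrt2\,\|(1,\mathrm i)\|_2$. Thus (2) is attained, and to improve the norm of the switch we must use the estimates on coefficients and on sums together.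

**Step 1 (upper bound): pass to a finite $J$ and to the dual.** Let $Q_Ju=1_{S_J}u_-$ on $\mathrm A(G)$, bounded by (4), so that $\Phi_{\alpha_J}=\mathrm{id}-2Q_J$ by (5). We claim $\|Q_J\|\le1$. If $J_n\uparrow J$ are finite, then by (4) $\|Q_Ju-Q_{J_n}u\|_{\mathrm A(G)}\le\frac1{\sqrt2}\|1_{S_{J\setminus J_n}}u_-\|_2\to0$. So we may assume $J$ finite. From $\langle Q_J^*\lambda(s),u\rangle=1_{S_J}(s)u_-(s)$ we read off, for any $J$,
$$Q_J^*(\lambda(s))=1_{S_J}(s)\,p_-\lambda(s).\tag{8}$$
For finite $J$ let $P_J(x)=\sum_{j\in J}\tau_-(\gamma_jx)\gamma_j$. By (7), $\tau_-(\gamma_j\lambda(s))=\tau_-(\lambda(g_js))$ is $1$ for $s=g_j$, $-1$ for $s=zg_j$ and $0$ otherwise. Since $p_-\lambda(zg_j)=-\gamma_j$, this gives $P_J(\lambda(s))=1_{S_J}(s)p_-\lambda(s)$. The maps $Q_J^*$ and $P_J$ are both weak* continuous (for $P_J$: $\tau_-(\gamma_jx)=2\langle x\delta_e,\gamma_j\delta_e\rangle$), and the $\lambda(s)$ span a weak* dense subspace. So $Q_J^*=P_J$.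

**Step 2 (upper bound): put the coefficients in normal form.** Let $\|x\|\le1$ and $b_j=\tau_-(\gamma_jx)$ for $j\in J$. Choose $\varphi$ with $e^{-2\mathrm i\varphi}\sum b_j^2\in\mathbb R$ and write $e^{-\mathrm i\varphi}b=h+\mathrm ik$ with $h,k\in\mathbb R^J$. The imaginary part of $\sum(h_j+\mathrm ik_j)^2$ is $2h\cdot k$, so $h\perp k$.

**Step 3 (upper bound): both parts nonzero.** Write $h=se'$, $k=tf'$ with $e',f'$ orthonormal and $s,t>0$. Then
$$\|P_Jx\|=\|s\gamma(e')+\mathrm it\gamma(f')\|\le s+t .$$
We bound $s+t$ by testing $x$ against one element. Let $y=\gamma(e')-\mathrm i\gamma(f')$. Then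
$$\tau_-(yx)=\sum_j(e'_j-\mathrm if'_j)b_j=e^{\mathrm i\varphi}\sum_j(e'_j-\mathrm if'_j)(se'_j+\mathrm itf'_j)=e^{\mathrm i\varphi}(s+t).$$
Next, $y^*y=(\gamma(e')+\mathrm i\gamma(f'))(\gamma(e')-\mathrm i\gamma(f'))=2p_--2g$ with $g=\mathrm i\gamma(e')\gamma(f')$. By anticommutation $g^*=-\mathrm i\gamma(f')\gamma(e')=g$ and $g^2=-\gamma(e')\gamma(f')\gamma(e')\gamma(f')=p_-$, and $\tau_-(g)=\mathrm i\,e'\cdot f'=0$. So $r=\frac12(p_--g)$ is a projection with $\tau_-(r)=\frac12$, and $y^*y=4r$. (Thus $y^*y=(p_--g)^2$, so $|y|=p_--g$ and $\tau_-(|y|)=1$.) Hence $\|y\|=2$ and $y=yr$, because $(p_--r)y^*y(p_--r)=0$. By the trace property,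
$$s+t=|\tau_-(yx)|=|\tau_-(xy)|=|\tau_-(xyr)|=|\tau_-(r\,xy\,r)|\le\|xy\|\,\tau_-(r)\le2\cdot\tfrac12=1 .$$

**Step 4 (upper bound): one part zero.** If $b=0$ there is nothing to show. Otherwise, up to a phase, $b=se'$ with $e'$ a real unit vector and $s>0$, and $\|P_Jx\|=s\|\gamma(e')\|=s=|\tau_-(\gamma(e')x)|\le1$.

So $\|Q_J\|=\|P_J\|\le1$, and $\|\Phi_{\alpha_J}\|\le1+2=3$.

**Step 5 (lower bound): a unitary that is almost $\gamma_j$ in trace but not in norm.** The adjoint $\Phi_{\alpha_J}^*=\mathrm{id}-2Q_J^*$ sends $\gamma_j$ to $-\gamma_j$. To reach $3$ we perturb $\gamma_j$ on a subspace of tiny trace, which $Q_J^*$ hardly sees. Fix $j\in J$. For $n\ge1$ let $q$ be the product of the projections $\frac12(p_-+\mathrm i\gamma_{2k}\gamma_{2k+1})$, $1\le k\le n$. Each $\mathrm i\gamma_{2k}\gamma_{2k+1}$ is selfadjoint with square $p_-$, and these elements commute, since disjoint pairs of anticommuting elements do. So $q$ is a projection in $M$. Expanding the product, all terms but $2^{-n}p_-$ are multiples of products of distinct $\gamma$'s,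 so $\tau_-(q)=2^{-n}$; in particular $q\ne0$. Let
$$x=\gamma_j(p_--2q).$$
It is a product of two unitaries of $M$, so $\|x\|=1$, and it is a finite combination of $\lambda(s)$'s.

**Step 6 (lower bound): compute $\Phi_{\alpha_J}^*x$.** By (8), $Q_J^*\gamma_j=\frac12\big(p_-\lambda(g_j)-p_-\lambda(zg_j)\big)=\gamma_j$. On finite combinations $y$ of $\lambda(s)$'s the computation after (8) gives $Q_J^*y=\sum_{i\in J}\tau_-(\gamma_iy)\gamma_i$, a finite sum. The $\gamma_i$ are orthonormal for the inner product $\tau_-(b^*a)$ of $a,b\in M$. So by (2), applied to $\pi=\lambda$, and Bessel's inequality,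
$$\|Q_J^*(\gamma_jq)\|=\Big\|\sum_{i\in J}\tau_-(\gamma_i\gamma_jq)\gamma_i\Big\|\le\sqrt2\,\tau_-\big((\gamma_jq)^*\gamma_jq\big)^{1/2}=\sqrt2\,\tau_-(q)^{1/2}=\sqrt2\,2^{-n/2}.$$
Hence
$$\Phi_{\alpha_J}^*x=\gamma_j-2\gamma_jq-2\gamma_j+4Q_J^*(\gamma_jq)=-\gamma_j(p_-+2q)+4Q_J^*(\gamma_jq).$$
Since $\gamma_j$ is unitary in $M$ and $q\neq0$, $\|\gamma_j(p_-+2q)\|=\|p_-+2q\|=3$. So $\|\Phi_{\alpha_J}\|=\|\Phi_{\alpha_J}^*\|\ge3-4\sqrt2\,2^{-n/2}$ for every $n$. Let $n\to\infty$. $\square$

## Groups with anticommuting sequences, and commutator subgroups of order two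

**Theorem 3.**
(a) Let $G$ be any locally compact group containing an element $z$ and a sequence $(g_i)$ with $z^2=e\ne z$, $zg_i=g_iz$, and $g_ig_j=zg_jg_i$ for $i\ne j$. Then there are a countable discrete group $H$ and a bounded homomorphism $\mathrm A(G)\to\mathrm B(H)$ of the form $\Phi_\beta$ with $\beta:H\to G$ not mixed piecewise affine.
(b) If a locally compact group $G$ is virtually abelian, every bounded homomorphism $\mathrm A(G)\to\mathrm B(H)$, $H$ any locally compact group, is $\Phi_\alpha$ with $\alpha$ continuous piecewise affine.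
(c) Let $G$ be a locally compact group whose commutator subgroup has order $2$ (so $G$ is nilpotent, hence amenable). Then the conjecture's conclusion holds for $G$ and all $H$ if and only if $G$ is virtually abelian.

Part (b) was proved above.

**Proof of (a).** The topology of $G$ plays no role once we pull back to a discrete subgroup. Let $E$ be the subgroup generated by $z$ and the $g_i$, with the discrete topology. Let $\iota:E\to G$ be the inclusion, $H=E$, $\beta=\iota\circ\alpha_{\mathbb N}$. Then $E$ is countable, $z$ commutes with the generators and so is central in $E$, and (∗) holds. For $u\in\mathrm A(G)$ fact 1 gives $u\circ\iota\in\mathrm B(E)$ with $\|u\circ\iota\|\le\|u\|$. By Theorem 1(1), $\Phi_\beta u=(u\circ\iota)\circ\alpha_{\mathbb N}\in\mathrm B(E)$ has norm at most $(1+2\sqrt2)\|u\|$. Clearly $\Phi_\beta$ is multiplicative.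

Suppose $\beta$ were mixed piecewise affine, with pieces $Y_j\in\Omega(E)$ and maps $\alpha_j:C_j\to G$. Some piece $Y_1$ contains infinitely many $g_i$, and Lemma A gives $q\in Y_1$. By Lemma B, $\alpha_1(q)=\beta(q)=\iota(q)$, while $\alpha_1(g_i)=zg_i$ for the indices used. The two displayed computations in the proof of Theorem 1(2), carried out in $G$, give $\alpha_1(q)=zq\ne q$ whether $\alpha_1$ is affine or anti-affine. As $\iota$ is injective, this is a contradiction. $\square$

**Proof of (c).** Write $[G,G]=\{e,z\}$. A normal subgroup of order $2$ is central, because conjugation must fix its only nontrivial element. So $z$ is central, $G$ is nilpotent, hence amenable. If $G$ is virtually abelian, (b) gives the conclusion, since piecewise affine maps are mixed piecewise affine. Now suppose $G$ is not virtually abelian. By (a) and the fact that $\Phi_\beta$ determines $\beta$, it suffices to find a sequence $(g_i)$ in $G$ with $g_ig_j=zg_jg_i$ for $i\ne j$.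

**Step 1: turn commutators into a bilinear form.** Put $Z=Z(G)$ and $[g,h]=ghg^{-1}h^{-1}$. As commutators are central, $[gg',h]=g[g',h]hg^{-1}h^{-1}=[g,h][g',h]$, and likewise in the second variable. Elements of $Z$ have trivial commutators, so $[g,h]=z^{\omega(g,h)}$ defines a bimultiplicative map $\omega:G/Z\times G/Z\to\mathbb F_2$. The group $V=G/Z$ is abelian, since $[G,G]\subset Z$. It has exponent $2$: $[g^2,h]=[g,h]^2=e$ for all $h$, so $g^2\in Z$. So $V$ is an $\mathbb F_2$-vector space and $\omega$ is bilinear. It is alternating, $\omega(v,v)=0$, since $[g,g]=e$. It is nondegenerate, since $[g,h]=e$ for all $h$ means $g\in Z$. Finally $V$ is infinite, since otherwise $Z$ would be an abelian subgroup of finite index.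

**Step 2: find infinitely many orthogonal hyperbolic pairs.** Pick $e_1\ne0$ in $V$ and $f_1$ with $\omega(e_1,f_1)=1$. Suppose pairs have been chosen whose span $W$ is finite-dimensional and nondegenerate. For $v\in V$ the functional $\omega(v,\cdot)|_W$ equals $\omega(w,\cdot)|_W$ for a unique $w\in W$, and $v-w\in W^\perp$; also $W\cap W^\perp=0$. So $V=W\oplus W^\perp$. If $x\in W^\perp$ is orthogonal to $W^\perp$, it is orthogonal to $V$, so $x=0$: $W^\perp$ is nondegenerate. It is infinite because $V$ is and $W$ is not. So choose the next pair in $W^\perp$; the enlarged span is again finite-dimensional and nondegenerate. This yields $(e_l,f_l)_{l\ge1}$ with $\omega(e_l,f_l)=1$ and different pairs orthogonal to each other.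

**Step 3: build vectors that pairwise pair to $1$.** Put $v_i=\sum_{l<i}(e_l+f_l)+e_i$. Let $i<j$. Only pairs with index at most $i$ occur in $v_i$, and in $v_j$ all of these occur as $e_l+f_l$. Hence
$$\omega(v_i,v_j)=\sum_{l<i}\omega(e_l+f_l,e_l+f_l)+\omega(e_i,e_i+f_i)=0+1=1 .$$
By symmetry of $\omega$ (alternating in characteristic $2$) the same holds for $i>j$. Lifts $g_i\in G$ of the $v_i$ satisfy $[g_i,g_j]=z$, that is $g_ig_j=zg_jg_i$, for $i\ne j$, and $z$ commutes with all of them. By (a) the conjecture's conclusion fails for $G$. $\square$
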